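# A set of times that determines every zero entropy Gaussian process and fails for a two-valued one

## 1. Two coins on the even and the odd integers

Toss two independent fair coins with values $a,b\in\{0,1\}$ and put
$$X_n=a\ \ (n\text{ even}),\qquad X_n=b\ \ (n\text{ odd}).$$
The law of $(\dots,a,b,a,b,\dots)$ does not change under the shift, because $(a,b)$ and $(b,a)$ have the same law. So $(X_n)_{n\in\mathbb Z}$ is stationary. It has only four sample paths, hence entropy zero, and the past determines the present: $X_0=X_{-2}$. But suppose that we may look only at odd times. We see $b$ over and over, and $X_0=a$ is independent of it. Observation at the odd times does not determine $X_0$.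

Now replace the coins by independent standard normal variables $a,b$. The process is again stationary, it is Gaussian, and $\mathbb E X_mX_n$ is $1$ if $m-n$ is even and $0$ otherwise. Again $X_0$ is independent of $(X_p)_{p\text{ odd}}$. The covariance is the Fourier transform of a measure on the circle $\mathbb T=\mathbb R/\mathbb Z$:
$$\mathbb E X_0X_n=\tfrac12\big(1+(-1)^n\big)=\hat\mu(n),\qquad \mu=\tfrac12(\delta_0+\delta_{1/2}).$$
The failure at odd times is visible in $\mu$: it is a nonzero measure, singular with respect to Lebesgue measure, whose Fourier coefficients vanish at every odd integer.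

Try also the even times $P=\{2,4,6,\dots\}$. For any finite-valued zero entropy process, the process $Z_j=X_{2j}$ has zero entropy too, so $X_0=Z_0$ is a function of $X_{-2},X_{-4},\dots$. But in the two-coin example $X_1=b$ is not a function of the $X_p$ with $p$ even. So "determining $X_0$" and "determining everything" are different demands.

In the first example a finite-valued process and a Gaussian process failed together. Here are the definitions that turn this into a question. Throughout, $\mathbb N=\{1,2,\dots\}$, measurability is modulo null sets, and the entropy of a stationary process $(X_n)_{n\in\mathbb Z}$ is the Kolmogorov–Sinai entropy of the associated shift. For a finite-valued process it equals $\lim_N \frac1N H(X_1,\dots,X_N)$, and it is zero if and only if $X_0$ is measurable with respect to $\sigma(X_{-n}:n\in\mathbb N)$. A real stationary Gaussian process has zero entropy if and only if its spectral measure is singular with respect to Lebesgue measure.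

**Definition (predictive).** A set $P\subset\mathbb N$ is predictive if for every finite-valued zero entropy stationary process, $H(X_0\mid X_{-p};\,p\in P)=0$, i.e. $X_0$ is measurable with respect to $\sigma(X_{-p}:p\in P)$.

**Definition (totally predictive).** A set $P\subset\mathbb N$ is totally predictive if for every finite-valued zero entropy stationary process, every $X_n$ ($n\in\mathbb Z$) is measurable with respect to $\sigma(X_p:p\in P)$.

**Definition (totally predictive for all zero entropy Gaussian processes).** The same as the previous definition, with "real stationary Gaussian process with zero entropy" in place of "finite-valued zero entropy stationary process".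

Since $H(X_1,\dots,X_N)$ does not see the direction of time, the reversed process $(X_{-n})$ of a finite-valued zero entropy process has zero entropy. Hence $X_p$ may be replaced by $X_{-p}$ in the second definition, and totally predictive implies predictive. We have just seen that the odd numbers are not predictive and that the even numbers are predictive but not totally predictive. The set $\mathbb N$ is totally predictive; the argument is in Section 9, in a more general form.

Chandgotia and Weiss ("Predictive Sets", arXiv:1911.04935 (2019)) ask whether there are sets $P$ that are totally predictive for all zero entropy Gaussian processes but not for all zero entropy processes. The answer is yes, and this lecture constructs such a set.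

## 2. The Gaussian side is a statement about singular measures

Write $e(t)=e^{2\pi it}$, $e_n(x)=e(nx)$, and $\hat\nu(n)=\int e(-nx)\,d\nu(x)$ for a complex Borel measure $\nu$ on $\mathbb T$. Put $\mathrm{spec}\,\nu=\{n\in\mathbb Z:\hat\nu(n)\neq0\}$. "Singular" and "a.c." (absolutely continuous) always refer to Lebesgue measure.

**Definition (Riesz set).** A set $\Lambda\subset\mathbb Z$ is a Riesz set if every $\nu$ with $\mathrm{spec}\,\nu\subset\Lambda$ is a.c.

Three examples. A finite set is a Riesz set, since such a $\nu$ is a trigonometric polynomial. The set $-\mathbb N$ is a Riesz set; this is the theorem of F. and M. Riesz: if $\hat\nu(n)=0$ for all $n\ge0$, then $\nu$ is a.c. The set $2\mathbb Z$ is not a Riesz set, because of $\frac12(\delta_0+\delta_{1/2})$.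

The next statement turns the Gaussian half of the question into harmonic analysis. It is part (D) of the results.

**Proposition (D).** A set $P\subset\mathbb N$ is totally predictive for zero entropy Gaussian processes if and only if there is no nonzero singular $\nu$ with $\hat\nu|_P=0$.

**Proof of "if".** Let $(X_n)$ be real stationary Gaussian with singular spectral measure $\mu$. Its mean is a constant, and subtracting it changes no $\sigma$-algebra, so let it be $0$. Then $\mathbb E X_nX_m=\int e_n\overline{e_m}\,d\mu$, so $X_n\mapsto e_n$ extends to an isometry from the complex closed span of the $X_n$ in $L^2$ onto $L^2(\mu)$. Suppose some $e_n$ is not in the closed span of $\{e_p:p\in P\}$. Then there is $0\ne g\in L^2(\mu)$ with $\int e_p\bar g\,d\mu=0$ for all $p\in P$. Since $L^2(\mu)\subset L^1(\mu)$, $\nu=g\mu$ is a complex measure; it is nonzero and singular. Conjugating, $\hat\nu(p)=\int e_{-p}\,g\,d\mu=0$ on $P$, which is excluded. So every $X_n$ is an $L^2$-limit of linear combinations of $(X_p)_{p\in P}$, hence measurable with respect to $\sigma(X_p:p\in P)$.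

**Proof of "only if".** Let $\nu\ne0$ be singular with $\hat\nu|_P=0$. Put $\mu=|\nu|+|\nu|^\sim$, where $^\sim$ is reflection under $x\mapsto-x$. This is a symmetric positive singular measure, so $\hat\mu$ is real and positive definite and there is a centered real stationary Gaussian process with spectral measure $\mu$. Since $|\nu|\le\mu$, we have $\nu=g\mu$ with $|g|\le1$ and $g\neq0$. Suppose every $X_n$ were $\sigma(X_p:p\in P)$-measurable. For Gaussian variables, $X_n$ minus its orthogonal projection to the closed span of $(X_p)_{p\in P}$ is independent of $\sigma(X_p:p\in P)$, so $X_n=\mathbb E[X_n\mid X_p,\,p\in P]$ equals that projection and lies in the closed span. Hence the span of $\{e_p\}_{p\in P}$ contains every $e_n$ in its closure and is dense in $L^2(\mu)$. But $\int e_p\bar g\,d\mu=\overline{\hat\nu(p)}=0$ for $p\in P$, which forces $g=0$, a contradiction. $\square$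

In particular, if $\mathbb Z\setminus P$ is a Riesz set, then a singular $\nu$ with $\hat\nu|_P=0$ is both singular and a.c., hence $0$, and $P$ is totally predictive for zero entropy Gaussian processes. So we want a set $Q$ to remove from $\mathbb N$ that is large enough to hide a bit of some zero entropy process, and such that $-\mathbb N\cup\{0\}\cup Q$ carries no singular measure.

## 3. A binary tower, and the Riesz product that defeats it

How can a zero entropy process hide $X_0$ from almost all times? The natural way is to let $X_0$ share its bit with few, very spread out times. Choose $p_1<p_2<\cdots$ with $p_i\equiv2^{i-1}\pmod{2^i}$ and $p_{i+1}\ge3p_i$. Every 2-adic integer $u$ has unique digits $c_i(u)\in\{0,1\}$ with $u=\sum_ic_i(u)p_i$ in $\mathbb Z_2$: choose $c_i$ so that $u-\sum_{j\le i}c_jp_j$ is divisible by $2^i$. Let $y$ be Haar distributed on $\mathbb Z_2$. Call $m,n\in\mathbb Z$ equivalent if the digits of $y+m$ and $y+n$ agree from some index on. Given $y$, give each equivalence class one fair bit, independently over classes, and let $X_n$ be the bit of the class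 of $n$. Replacing $y$ by $y+1$ shifts the classes, so the process is stationary.

*It has zero entropy.* Put $B_k=p_1+\dots+p_k$. Given $y$ mod $2^k$, the tiles $\{b+\sum_{i\le k}c_ip_i:c\in\{0,1\}^k\}$ with $y+b\in2^k\mathbb Z_2$ partition $\mathbb Z$, because the first $k$ digits of $y+n$ tell the place of $n$ in its tile. All $2^k$ points of a tile have the same digits beyond $k$, so they carry the same bit. At most $N/2^k$ tiles lie inside $[1,N]$ and they miss at most $2B_k$ of its points, so $H(X_1,\dots,X_N)\le k\log2+(N2^{-k}+2B_k)\log2$. Divide by $N$, let $N\to\infty$, then $k\to\infty$.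

*It hides $X_0$.* If $n$ is equivalent to $0$, then $n=(y+n)-y=\sum_i(c_i(y+n)-c_i(y))p_i$ is a finite sum $\sum_i\varepsilon_ip_i$ with $\varepsilon_i\in\{0,\pm1\}$. So $X_0$ is independent of all $X_n$ with $n\notin S=\{\sum_{i\in F}\varepsilon_ip_i:F\text{ finite},\ \varepsilon_i=\pm1\}$, and $P=\mathbb N\setminus S$ is not totally predictive.

The Gaussian half now fails, because of the following classical measure (see Zygmund, *Trigonometric Series*, Ch. V.7).

**Lemma 1.** Let $t_j\in\mathbb N$ with $t_{j+1}\ge3t_j$. The Riesz product $\nu=\prod_j(1+\cos2\pi t_jx)$ is a nonzero singular measure with spectrum contained in $\{\sum_j\varepsilon_jt_j:\varepsilon_j\in\{0,\pm1\}\}$ (finite sums).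

*Proof.* A finite sum $\sum_j\varepsilon_jt_j$ with $\varepsilon_j\in\{0,\pm1\}$ determines the $\varepsilon_j$: in the difference of two such sums the coefficients lie in $\{-2,\dots,2\}$; if $J$ is the largest index with a nonzero coefficient, the other terms total at most $2\sum_{j<J}t_j<2t_J(\frac13+\frac19+\cdots)=t_J$ (or $0$ if $J=1$), so the difference is not $0$. Expand $1+\cos2\pi t_jx=1+\frac12e_{t_j}+\frac12e_{-t_j}$. The $n$-th partial product is nonnegative with integral $1$, and its coefficient at $m$ is $2^{-\#\{j:\varepsilon_j\ne0\}}$ if $m=\sum_{j\le n}\varepsilon_jt_j$, and $0$ otherwise. These coefficients converge, so the partial products converge weakly to a probability measure $\nu$ with the claimed spectrum.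

For singularity, note $\hat\nu(\pm t_j)=\frac12$ and $\hat\nu(t_k-t_j)=\frac14$ for $j\ne k$. So for $j\neq k$,
$$\int(e_{t_j}-\tfrac12)\overline{(e_{t_k}-\tfrac12)}\,d\nu=\tfrac14-\tfrac14-\tfrac14+\tfrac14=0 .$$
Since the functions $e_{t_j}-\frac12$ are bounded and orthogonal in $L^2(\nu)$, the averages $\frac1n\sum_{j\le n}e_{t_j}$ tend to $\frac12$ in $L^2(\nu)$; in $L^2(\mathbb T)$ they tend to $0$, because the $e_{t_j}$ are orthonormal. Along a common subsequence they tend to $\frac12$ $\nu$-a.e. and to $0$ Lebesgue-a.e. So $\nu$ and Lebesgue measure live on disjoint sets. $\square$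

With $t_j=p_j$ the spectrum of $\nu$ lies in $S$, so $\hat\nu=0$ on $P$, and by (D) this $P$ is not totally predictive for Gaussian processes. The exact point of failure is this: in one level of the tower the bit moves from site $0$ to site $1$ by $+p$ and from site $1$ to site $0$ by $-p$, and the symmetric pair $\{p,-p\}$ is all that a nonnegative factor $1+\cos2\pi px$ needs.

## 4. Three sites with an orientation

We need a level where the moves are not symmetric, while the number of free bits per site is still below $1$. Take three sites $0,1,2$ carrying bits $x_0,x_1,x_2\in\mathbb F_2$ with $x_0+x_1+x_2=0$. The allowed triples are $000,110,011,101$: two free bits on three sites. To show that the bit at site $a$ is not determined by some other sites, it is enough to have an allowed triple that is $1$ at $a$ and $0$ at those other sites; adding it flips $x_a$ and nothing that we look at. For $a=0,1,2$ use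
$$110,\qquad 011,\qquad 101,$$
that is, $\delta_a+\delta_{a+1}$ with indices mod 3. We always flip the *next* site and never the previous one. If the sites sit at positions $0,p,q$, the moves are
$$0\to1:\ p,\qquad 1\to2:\ q-p,\qquad 2\to0:\ -q .$$

Here is one level in numbers, with $p=4$, $q=11$. Since $0,4,11$ are $0,1,2$ mod $3$, the tiles $b+\{0,4,11\}$ with $b$ in one residue class mod 3 partition $\mathbb Z$. Choose the class at random, uniformly, and on each tile independently a uniform allowed triple. This is stationary, $X_0$ is a fair bit, and flipping with the oriented triples shows that $X_0$ is independent of all $X_n$ with $n\notin\{0,4,7,-11\}$. The entropy is at most $\frac23\log2$. With $k$ nested levels there will be $2^k$ free bits on $3^k$ sites, so the bound becomes $(2/3)^k\log 2$.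

What happens to the Riesz product? The analogue of its factor is $1+h$, $h=az+bw+c\bar z\bar w$, where $z=e(px)$, $w=e((q-p)x)$ behave like independent uniform points of the unit circle $S^1$ if $p,q$ are suitable. Two things are different from $h=\cos$. First, $h$ is never real unless $h=0$. Second, $h^2$ has mean zero. In contrast, for $0<s<1$ and $\theta$ uniform on the circle, $\mathbb E(1+\cos\theta)^s<1$ by strict Jensen, since $\mathbb E(1+\cos\theta)=1$. Products of such factors can therefore lose $L^s$-size. For a singular measure the $L^s$-size of its smoothings must indeed tend to $0$ when $s<1$ (we prove this in Section 7). So the plan is to show that the oriented factor does *not* decrease the $L^s$-size, for some $s<1$. Here is what this gives.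

**Theorem.** There are integers $0<p_1<q_1<p_2<q_2<\cdots$ such that, with $M_i=\{p_i,\;q_i-p_i,\;-q_i\}$ and
$$Q=\Big\{\sum_{i\in F}m_i:\ \emptyset\ne F\subset\mathbb N\text{ finite},\ m_i\in M_i\Big\},\qquad P=\mathbb N\setminus Q ,$$
the following hold.

* **(A)** $\mathbb Z\setminus P$ is a Riesz set. Consequently $P$ is totally predictive for all zero entropy Gaussian processes.
* **(B)** There is a zero entropy stationary process $(X_n)$ with values in $\{0,1\}$ and $X_0$ uniform such that $X_0$ is independent of $(X_n)_{n\in\mathbb Z\setminus(Q\cup\{0\})}$, in particular of $(X_p)_{p\in P}$. So $P$ is not totally predictive. Applying this to $(X_{-n})$, $P$ is not predictive.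

Besides (D), two further statements are proved in Section 9.

* **(C)** Given any nondecreasing unbounded $\psi:\mathbb N\to[0,\infty)$, one can also arrange $|\mathbb N\cap[1,N]\setminus P|\le\psi(N)$ for all $N$. This is optimal: if $\mathbb N\setminus P$ is finite, then $P$ is totally predictive.
* **(E)** The set $P$ of the Theorem meets every set $\{\sum_{i\in F}\varepsilon_is_i:F\text{ finite},\ \varepsilon_i=\pm1\}\cap\mathbb N$ with $s_i\in\mathbb N$ ("$P$ is SIP*"). So neither "SIP*" nor "complement is Riesz" implies predictive.

## 5. The oriented factor does not shrink in $L^s$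

**Lemma 2.** There is $s\in[\frac12,1)$ such that for $z,w$ independent and uniform on the unit circle and all $a,b,c\in\mathbb C$,
$$\mathbb E\,|1+az+bw+c\bar z\bar w|^s\ge1 .$$

*Proof.* Put $h=az+bw+c\bar z\bar w$ and $\rho^2=|a|^2+|b|^2+|c|^2=\mathbb E|h|^2$. By Cauchy–Schwarz $|h|\le\sqrt3\,\rho$. We treat small, large and intermediate $\rho$; only the last range restricts $s$.

**Step 1 (small $\rho$).** The purpose is to find $\rho_0>0$, independent of $s\in[\frac12,1]$, such that the inequality holds for $\rho\le\rho_0$. Let $\alpha=s/2\in[\frac14,\frac12]$ and $|h|\le\frac12$. The binomial coefficients $\binom\alpha j$ have modulus at most $1$, so with the principal branch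
$$(1+h)^\alpha=1+u,\qquad u=\alpha h+v,\qquad v=\tfrac{\alpha(\alpha-1)}2h^2+r,\qquad |r|\le\sum_{j\ge3}|h|^j\le2|h|^3 .$$
Here $|\alpha(\alpha-1)/2|\le\frac18$ and $2|h|^3\le|h|^2$, so $|v|\le\frac98|h|^2$. Now $|1+h|^s=|1+u|^2=1+2\,\mathrm{Re}\,u+|u|^2$, and
$$\big||u|^2-\alpha^2|h|^2\big|\le2\alpha|h||v|+|v|^2\le\tfrac98|h|^3+\tfrac{81}{64}|h|^4\le2|h|^3 .$$
Therefore
$$|1+h|^s=1+2\,\mathrm{Re}\big(\alpha h+\tfrac{\alpha(\alpha-1)}2h^2\big)+\alpha^2|h|^2+R,\qquad|R|\le6|h|^3 .$$
Clearly $\mathbb Eh=0$. The square $h^2$ is a combination of $z^2,w^2,\bar z^2\bar w^2,zw,\bar w,\bar z$, and none of these characters is trivial, so $\mathbb Eh^2=0$. (For $h=a z+b\bar z$ we would have $\mathbb E h^2=2ab$; here the orientation enters.) Hence, as $\alpha^2\ge\frac1{16}$,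
$$\mathbb E|1+h|^s\ge1+\tfrac{\rho^2}{16}-6(\sqrt3\rho)^3=1+\rho^2\big(\tfrac1{16}-18\sqrt3\,\rho\big)\ge1\qquad\text{for }\rho\le\rho_0=\tfrac1{512},$$
since $18\sqrt3<32$; and $\rho\le\rho_0$ gives $|h|\le\sqrt3\rho_0\le\frac12$.

**Step 2 ($\rho\ge8$).** The purpose is to settle large coefficients, again for all $s\in[\frac12,1]$, by comparing the $s$-th moment with second and fourth moments. Let $g=1+h$, a combination of four distinct characters, with $\|g\|_2^2=1+\rho^2$. By Cauchy–Schwarz $\|g\|_\infty^2\le4\|g\|_2^2$, so $\mathbb E|g|^4\le4\|g\|_2^4$. Let $\alpha=\frac2{4-s}$, so that $s\alpha+4(1-\alpha)=2$. Hölder's inequality gives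
$$\|g\|_2^2\le(\mathbb E|g|^s)^\alpha(\mathbb E|g|^4)^{1-\alpha}\le(\mathbb E|g|^s)^\alpha\,4^{1-\alpha}\|g\|_2^{4(1-\alpha)} .$$
So $(\mathbb E|g|^s)^\alpha\ge4^{-(1-\alpha)}\|g\|_2^{4\alpha-2}$. Raise this to the power $1/\alpha=\frac{4-s}2$; since $\frac{1-\alpha}\alpha=\frac{2-s}2$ and $\frac{4\alpha-2}\alpha=s$,
$$\mathbb E|g|^s\ge4^{-(2-s)/2}\|g\|_2^s\ge4^{-3/4}(1+\rho^2)^{1/4}\ge\frac{65^{1/4}}{64^{1/4}}>1 .$$

**Step 3 ($\rho_0\le\rho\le8$).** The purpose is to choose $s$. First let $s=1$. Then $\mathbb E|1+h|\ge|\mathbb E(1+h)|=1$. Equality holds only if $1+h\ge0$ a.e., and then $h$ is real. But $h-\bar h=az+bw+c\bar z\bar w-\bar a\bar z-\bar b\bar w-\bar czw$ involves six distinct characters, so $h=\bar h$ forces $a=b=c=0$, which is excluded by $\rho\ge\rho_0$. So $\mathbb E|1+h|>1$ on the compact set $\{\rho_0\le\rho\le8\}$. The function $\mathbb E|1+h|^s$ is jointly continuous in $(s,a,b,c)$ for $s\in[\frac12,1]$, hence it stays above $1$ on this set for all $s<1$ close enough to $1$. Fix such an $s\in[\frac12,1)$. Steps 1 and 2 hold for it too. $\square$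

From now on $s$ is this fixed number.

Next we replace the independent variables $z,w$ by $e(px)$ and $e((q-p)x)$, and the constants by polynomials of bounded degree. Note that $\overline{e(px)}\;\overline{e((q-p)x)}=e(-qx)$.

**Lemma 3.** Given $D\ge0$ and $\varepsilon\in(0,1)$ there is $R$ such that if $p>R$ and $q-p>R(p+1)$, then for all trigonometric polynomials $f_0,f_1,f_2,f_3$ of degree $\le D$,
$$\int_{\mathbb T}|f_0+f_1e_p+f_2e_{q-p}+f_3e_{-q}|^s\ge(1-\varepsilon)\int_{\mathbb T}|f_0|^s .$$

*Proof.* **Step 1 (the independent model).** The purpose is to prove the inequality with $z,w$ independent of $x$, and to get a positive lower bound for later. Both sides are homogeneous of degree $s$ in $f=(f_0,\dots,f_3)$, so let $f$ range over the unit sphere $\mathcal S$, for some norm, of the finite-dimensional space of quadruples. Put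
$$\Phi_f(x,z,w)=|f_0(x)+f_1(x)z+f_2(x)w+f_3(x)\bar z\bar w|^s$$
on $\mathbb T\times S^1\times S^1\cong\mathbb T^3$, and $I(f)=\int\Phi_f\,d\mathrm{Haar}$. Since $\big||u|^s-|v|^s\big|\le|u-v|^s$, the map $f\mapsto\Phi_f\in C(\mathbb T^3)$ is continuous. So $\{\Phi_f\}_{f\in\mathcal S}$ is compact in $C(\mathbb T^3)$ and $I$ is continuous on $\mathcal S$. For $f\ne0$ the polynomial inside the modulus is not identically zero, because $1,z,w,\bar z\bar w$ are different characters; so $I(f)>0$, and by compactness $I\ge m_0>0$ on $\mathcal S$. For $x$ with $f_0(x)\neq0$, Lemma 2 with $a=f_1(x)/f_0(x)$ and so on shows that the integral of $\Phi_f(x,\cdot,\cdot)$ over $z,w$ is at least $|f_0(x)|^s$. For $f_0(x)=0$ this is trivial. Hence $I(f)\ge\int|f_0|^s$.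

**Step 2 (from the model to the circle).** The purpose is to show that the curve $x\mapsto(x,e(px),e((q-p)x))$ integrates every $\Phi_f$ almost as Haar measure does. Let $\lambda_{p,q}$ be the image of Lebesgue measure under this map. The $\lambda_{p,q}$-integral of the character with exponents $(l,m,r)$ is $1$ if $l+mp+r(q-p)=0$ and $0$ otherwise. Let $p>R$ and $q-p>R(p+1)$, and $0<\max(|l|,|m|,|r|)\le R$. If $r\neq0$, then $|r(q-p)|>R(p+1)\ge|l+mp|$. If $r=0\ne m$, then $|mp|>R\ge|l|$. If $r=m=0$, then $l\ne0$. In all cases $l+mp+r(q-p)\ne0$. So $\lambda_{p,q}$ and Haar measure agree on trigonometric polynomials of degree $\le R$ in each variable.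

Put $\eta=\varepsilon m_0/4$. Take a finite $\eta$-net in $\{\Phi_f\}_{f\in\mathcal S}$, approximate each of its members uniformly within $\eta$ by a trigonometric polynomial on $\mathbb T^3$, and let $R$ bound the degrees of these polynomials. Each $\Phi_f$ is then within $2\eta$ of one of the polynomials, whose two integrals agree, so $|\int\Phi_f\,d\lambda_{p,q}-I(f)|\le4\eta=\varepsilon m_0$ for all $f\in\mathcal S$. Hence
$$\int\Phi_f\,d\lambda_{p,q}\ge I(f)-\varepsilon m_0\ge(1-\varepsilon)I(f)\ge(1-\varepsilon)\int|f_0|^s ,$$
and the left side is the integral in the statement. $\square$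

## 6. The numbers $p_k,q_k$ and the geometry of $Q$

Put $B_0=0$ and $B_k=q_1+\dots+q_k$. Inductively choose $L_k=3^{k-1}2^{t_k}$ with $t_k$ nondecreasing, so that $L_k\mid L_{k+1}$, and $p_k,q_k\in\mathbb N$ with:

1. $L_k>4B_{k-1}$;
2. $L_k\mid p_k$, $L_k\mid q_k$, $p_k\equiv3^{k-1}$ and $q_k\equiv2\cdot3^{k-1}\pmod{3^k}$;
3. $q_k\ge2p_k$;
4. for all trigonometric polynomials $f_0,\dots,f_3$ of degree $\le B_{k-1}$, $\int|f_0+f_1e_{p_k}+f_2e_{q_k-p_k}+f_3e_{-q_k}|^s\ge(1-2^{-k})\int|f_0|^s$.

Condition 2 asks for a large common divisor $L_k$ (used for (A)) and for exact divisibility by $3^{k-1}$ (used for the digits in (B)). The powers of $2$ in $L_k$ make these compatible: choose $t_k$ large for condition 1, then $p_k=L_kr$ with $2^{t_k}r\equiv1\pmod3$ and $r$ large, then $q_k=L_kr'$ with $2^{t_k}r'\equiv2\pmod3$ and $r'$ large. Lemma 3 with $D=B_{k-1}$ and $\varepsilon=2^{-k}$ gives condition 4. Moreover $q_k>p_k$, and $p_k\ge L_k>4B_{k-1}\ge q_{k-1}$ for $k\ge2$, so $p_1<q_1<p_2<q_2<\cdots$.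

Let
$$Q_k=\Big\{\sum_{i\le k}m_i:\ m_i\in M_i\cup\{0\}\Big\},\qquad Q_\infty=\bigcup_kQ_k=Q\cup\{0\}.$$

For a picture, take $t_1=0,\ p_1=4,\ q_1=11$ and $t_2=4,\ L_2=48,\ p_2=48,\ q_2=240$. These satisfy conditions 1–3 for $k=1,2$ ($48>4\cdot11$; $48\equiv3$ and $240\equiv6$ mod $9$); condition 4 is not claimed for such small numbers. Here $M_1=\{4,7,-11\}$, $M_2=\{48,192,-240\}$, and $Q_2$ consists of
$$-251,-240,-236,-233,-11,0,4,7,37,48,52,55,181,192,196,199 .$$
The four elements of $Q_1$ satisfy $|n|\le11$, and all others satisfy $|n|\geq37>33$. These gaps are general.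

**(F1)** If $n\in Q_k$, then $|n|\le B_k$. Indeed $|m_i|\le q_i$.

**(F2)** If $n=\sum_{i\le j}m_i$ with $m_i\in M_i\cup\{0\}$ and $m_j\neq0$, then $|n|\ge p_j-B_{j-1}>0$ and $|n|>3B_{j-1}$. Indeed $q_j-p_j\ge p_j$ by condition 3, so $|m_j|\ge p_j\ge L_j>4B_{j-1}$, and the other terms total at most $B_{j-1}$. In particular $0\notin Q$, and elements of $Q_\infty\setminus Q_k$ satisfy $|n|>3B_k$, since their last index $j$ is at least $k+1$.

**(F3)** If $n\in\mathbb Z\setminus Q_\infty$, $k\ge1$ and $B_k\ge|n|$, then $(n+L_{k+1}\mathbb Z)\cap Q_\infty=\emptyset$. Indeed $L_{k+1}$ divides all $p_i,q_i$ with $i\ge k+1$, so any element of $Q_\infty$ is congruent mod $L_{k+1}$ to some $n'\in Q_k$. If $n\equiv n'$, then $|n-n'|\le2B_k<L_{k+1}$, so $n=n'\in Q_\infty$, a contradiction.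

## 7. No singular measure lives on $\mathbb Z\setminus P$

We prove (A). Let $\Lambda=\mathbb Z\setminus P$. Since $P=\mathbb N\setminus Q$, we have $\Lambda\subset-\mathbb N\cup Q_\infty$. Let $\mathrm{spec}\,\nu\subset\Lambda$, with Lebesgue decomposition $\nu=\nu_a+\nu_s$. We must show $\nu_s=0$.

**Step 1 (the negative half-line drops out).** The purpose is to show $\mathrm{spec}\,\nu_s\subset Q_\infty$. Let $n\notin Q_\infty$, take $k\ge1$ with $B_k\ge|n|$, and put $N=L_{k+1}$. For a measure $\kappa$ let
$$\kappa^{(n)}=\frac1N\sum_{j=0}^{N-1}e(nj/N)\,\tau_{j/N}\kappa ,$$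
where $\tau_t$ is translation by $t$. Since $\widehat{\tau_t\kappa}(m)=e(-mt)\hat\kappa(m)$, we get $\widehat{\kappa^{(n)}}(m)=\hat\kappa(m)$ if $m\equiv n\pmod N$ and $0$ otherwise. Also $\kappa\mapsto\kappa^{(n)}$ preserves absolute continuity and singularity. By (F3), $n+N\mathbb Z$ misses $Q_\infty$ (which contains $0$), so
$$\mathrm{spec}\,\nu^{(n)}\subset(n+N\mathbb Z)\cap\Lambda\subset-\mathbb N .$$
By the theorem of F. and M. Riesz, $\nu^{(n)}$ is a.c. Its decomposition is $\nu^{(n)}=(\nu_a)^{(n)}+(\nu_s)^{(n)}$, so its singular part $(\nu_s)^{(n)}$ is $0$. Reading the coefficient at $n$, $\hat\nu_s(n)=0$.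

It remains to show that a singular $\varrho$ with $\mathrm{spec}\,\varrho\subset Q_\infty$ is $0$.

**Step 2 (smoothings that cut the spectrum level by level).** The purpose is to write the part of $\varrho$ on $Q_k$ as the part on $Q_{k-1}$ plus three oriented terms. Let $K_N$ be the Fejér kernel, $\hat K_N(n)=(1-|n|/N)_+$, and $V_N=2K_{2N}-K_N$. Then $\hat V_N(n)=1$ for $|n|\le N$, $\hat V_N(n)=0$ for $|n|\ge2N$, and $\|V_N\|_1\le3$. Put $f_k=\varrho*V_{B_k}$ for $k\ge1$. By (F1) and (F2), elements of $Q_k$ satisfy $|n|\le B_k$ and elements of $Q_\infty\setminus Q_k$ satisfy $|n|>3B_k$, so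
$$f_k=\sum_{n\in Q_k}\hat\varrho(n)\,e_n .$$
Let $k\ge2$. Each $n\in Q_k\setminus Q_{k-1}$ can be written $n=m_k+n'$ with $m_k\in M_k$, $n'\in Q_{k-1}$; fix one such way for each $n$ and collect the terms $\hat\varrho(n)e_n=\hat\varrho(n)e_{n'}e_{m_k}$ by $m_k$. This gives
$$f_k=f_{k-1}+g_1e_{p_k}+g_2e_{q_k-p_k}+g_3e_{-q_k},\qquad\deg f_{k-1},\ \deg g_i\le B_{k-1}.$$

**Step 3 (the $L^s$-size does not decay).** The purpose is a lower bound along the sequence $f_k$. Condition 4 applied to Step 2 gives $\int|f_k|^s\ge(1-2^{-k})\int|f_{k-1}|^s$ for $k\ge2$, hence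
$$\int|f_l|^s\ge c\int|f_k|^s\quad(l>k\ge1),\qquad c=\prod_{j\ge2}(1-2^{-j})>0. \tag{1}$$

**Step 4 (the $L^s$-size does decay).** The purpose is to show $\int|f_l|^s\to0$ from singularity; here $s<1$ is essential. Let $\varepsilon>0$. As $|\varrho|$ is carried by a Lebesgue-null Borel set, inner regularity gives a compact Lebesgue-null $K$ with $|\varrho|(\mathbb T\setminus K)<\varepsilon$. Let $\varrho_1=\varrho|_K$ and $\varrho_2=\varrho-\varrho_1$. Since $0\le K_N(t)\le1/(N\sin^2\pi t)$, the kernels $V_{B_l}$ tend to $0$ uniformly off neighborhoods of $0$. So $V_{B_l}*\varrho_1\to0$ at every point off $K$, i.e. a.e. These functions are bounded in $L^1$, so their $s$-th powers are bounded in $L^{1/s}$ with $1/s>1$, hence uniformly integrable, and $\int|V_{B_l}*\varrho_1|^s\to0$ by Vitali's theorem. Also, by Jensen, $\int|V_{B_l}*\varrho_2|^s\le\|V_{B_l}*\varrho_2\|_1^s\le(3\varepsilon)^s$. As $|u+v|^s\le|u|^s+|v|^s$, we get $\limsup_l\int|f_l|^s\le(3\varepsilon)^s$ for every $\varepsilon$, hence $\int|f_l|^s\to0$.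

**Step 5 (conclusion).** The purpose is to combine the two bounds. Letting $l\to\infty$ in (1), Step 4 gives $\int|f_k|^s=0$, so $f_k=0$ for all $k\ge1$. Then $\hat\varrho=0$ on $Q_\infty$, so $\varrho=0$. Applied to $\varrho=\nu_s$, which is allowed by Step 1, this gives $\nu_s=0$. So $\mathbb Z\setminus P$ is a Riesz set, and by Section 2 the set $P$ is totally predictive for all zero entropy Gaussian processes. This proves (A). $\square$

## 8. A zero entropy process that hides its bit in $Q$

We prove (B) by running the three-site level of Section 4 along all pairs $(p_i,q_i)$ at once.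

**Step 1 (digits).** The purpose is to give each integer a site in $\{0,1,2\}$ on every level, consistently. Put $d_i(0)=0$, $d_i(1)=p_i$, $d_i(2)=q_i$. By condition 2, $3^{i-1}\mid d_i(c)$ and $d_i(c)\equiv c\,3^{i-1}\pmod{3^i}$. Let $u\in\mathbb Z_3$ (the 3-adic integers). If $c_1,\dots,c_{i-1}$ are found with $u-\sum_{j<i}d_j(c_j)\in3^{i-1}\mathbb Z_3$, exactly one $c_i\in\{0,1,2\}$ puts $u-\sum_{j\le i}d_j(c_j)$ into $3^i\mathbb Z_3$. So $u$ has unique digits $c_i(u)$ with $u\equiv\sum_{i\le k}d_i(c_i(u))\pmod{3^k}$ for all $k$, and $u=\sum_id_i(c_i(u))$ in $\mathbb Z_3$. The digits $c_1,\dots,c_k$ depend only on $u$ mod $3^k$, and the digits $c_i(u)$ with $i>k$ depend only on $u-\sum_{j\le k}d_j(c_j(u))$. With the sample numbers of Section 6, $u=1$ has $c_1=1$, with remainder $1-4=-3\equiv6\pmod9$, so $c_2=2$, and the later digits are read from $-3-240=-243$.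

**(L)** *If $c_i(u)=0$, then $u,\ u+p_i,\ u+q_i$ have $i$-th digit $0,1,2$ respectively, and all their other digits agree.* Indeed, $p_i,q_i$ are divisible by $3^{i-1}$, so the first $i-1$ digits agree. Let $v=u-\sum_{j<i}d_j(c_j(u))$, which lies in $3^i\mathbb Z_3$ because $c_i(u)=0$. The corresponding remainders for $u+p_i$, $u+q_i$ are $v+p_i\equiv3^{i-1}$ and $v+q_i\equiv2\cdot3^{i-1}\pmod{3^i}$, so the $i$-th digits are $1$ and $2$. After subtracting $d_i(1)=p_i$ and $d_i(2)=q_i$ the remainder is $v$ in all three cases, so the later digits agree.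

**Step 2 (the process).** The purpose is to define the joint law and check stationarity. For $y\in\mathbb Z_3$ let
$$G_y=\{x\in\mathbb F_2^{\mathbb Z}:\ x_n+x_{n+p_i}+x_{n+q_i}=0\ \text{ whenever } i\ge1,\ n\in\mathbb Z,\ c_i(y+n)=0\}.$$
This is a compact group; let $m_y$ be its Haar probability measure. We need $y\mapsto m_y$ to be measurable. For finite $F\subset\mathbb Z$ let $\chi_F(x)=(-1)^{\sum_{n\in F}x_n}$. Then $\int\chi_F\,dm_y$ is $1$ if $\chi_F$ is trivial on $G_y$ and $0$ otherwise. It is trivial exactly when $1_F$ is a finite sum of relation vectors $1_{\{n,n+p_i,n+q_i\}}$ with $c_i(y+n)=0$. One direction is clear. For the other, if $1_F$ is not in the span of the relation vectors, then some linear functional on the space of finitely supported vectors vanishes on that span and is $1$ at $1_F$; every such functional is $1_E\mapsto\sum_{n\in E}x_n$ for some $x\in\mathbb F_2^{\mathbb Z}$, so $x\in G_y$ and $\chi_F(x)=-1$. For given $i,n$ the condition $c_i(y+n)=0$ depends only on $y$ mod $3^i$, so the set of $y$ for which $1_F$ is such a sum is open. As linear combinations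 of the $\chi_F$ are dense in the continuous functions, $y\mapsto m_y$ is measurable.

Let $y$ be Haar distributed on $\mathbb Z_3$ and, given $y$, let $x\sim m_y$. Put $X_n=x_n$. The shift $(\sigma x)_n=x_{n+1}$ maps $G_y$ isomorphically to $G_{y+1}$: the relation at $n$ for $y+1$, required when $c_i(y+1+n)=0$, is for $\sigma x$ the relation of $x$ at $n+1$ for $y$. So $\sigma_*m_y=m_{y+1}$, the map $(y,x)\mapsto(y+1,\sigma x)$ preserves the joint law, and $(X_n)$ is stationary.

**Step 3 (zero entropy).** The purpose is to count free bits: $2^k$ on every $3^k$ sites. Fix $k$ and let $D_k=\{\sum_{i\le k}d_i(c_i):c\in\{0,1,2\}^k\}$. It lies in $[0,B_k]$ and has $3^k$ elements, which are different mod $3^k$. Given $y$ mod $3^k$, the tiles $b+D_k$ with $y+b\in3^k\mathbb Z_3$ partition $\mathbb Z$: the number $n$ lies in the tile with $b=n-\sum_{i\le k}d_i(c_i(y+n))$, and in no other, because $n=b+d$ with $d\in D_k$ gives $y+n\equiv d\pmod{3^k}$, which determines the digits of $d$. The point $b+\sum_{i\le k}d_i(c_i)$ has first $k$ digits $c$, in the sense of $c_i(y+\cdot)$. By the relations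 with $i\le k$, the value of $x$ at a point with $c_i=2$ is the sum of the values at the points of the same tile with $c_i=0$ and $c_i=1$ and the same other digits among the first $k$. Removing the digits $2$ one index at a time, $x$ on the tile is determined by its values at the $2^k$ points with $c\in\{0,1\}^k$.

At most $N/3^k$ tiles are contained in $[1,N]$. If $B_k<n\le N-B_k$, the tile of $n$ lies in $[b,b+B_k]$ with $n-B_k\le b\le n$, hence in $[1,N]$; so the contained tiles cover all but at most $2B_k$ points. Including $y$ mod $3^k$ in the count,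
$$H(X_1,\dots,X_N)\le k\log3+\big(N(2/3)^k+2B_k\big)\log2 .$$
Divide by $N$ and let $N\to\infty$: the entropy is at most $(2/3)^k\log2$ for every $k$, hence $0$.

**Step 4 (a witness in $G_y$).** The purpose is to find an element of $G_y$ that is $1$ at $0$ and $0$ outside $Q\cup\{0\}$, as the product over all levels of the oriented triples of Section 4. Fix $y$. Let $\omega=\omega^y\in\mathbb F_2^{\mathbb Z}$ have $\omega_n=1$ if $c_i(y+n)=c_i(y)$ for all but finitely many $i$ and $c_i(y+n)-c_i(y)\in\{0,1\}$ mod $3$ for all $i$; otherwise $\omega_n=0$. Clearly $\omega_0=1$.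

*$\omega\in G_y$.* Let $c_i(y+n)=0$. By (L) the points $n,n+p_i,n+q_i$ have $i$-th digits $0,1,2$ and equal other digits. If the conditions on the other digits fail, $\omega=0$ at all three. Otherwise $\omega=1$ exactly where the $i$-th digit is $c_i(y)$ or $c_i(y)+1$ mod $3$, which is at two of the three points. In both cases the sum is $0$ in $\mathbb F_2$.

*$\omega_n=1$ implies $n\in Q\cup\{0\}$.* Let the digits of $y+n$ and $y$ agree beyond index $k$. Then
$$n=(y+n)-y=\sum_{i\le k}\big(d_i(c_i(y+n))-d_i(c_i(y))\big)$$
in $\mathbb Z_3$, hence in $\mathbb Z$, as both sides are integers. Each term is $0$ or of the form $d_i(c+1\bmod3)-d_i(c)$, which is $p_i$, $q_i-p_i$, $-q_i$ for $c=0,1,2$: an element of $M_i$.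

**Step 5 (independence).** The purpose is to flip $X_0$ without touching the observed times. The map $x\mapsto x+\omega^y$ preserves $m_y$, flips $x_0$, and fixes $x_n$ for all $n\notin Q\cup\{0\}$. So for every event $A\in\sigma(x_n:n\notin Q\cup\{0\})$ we have $m_y(A,x_0=0)=m_y(A,x_0=1)$. Integrating over $y$, $X_0$ is uniform on $\{0,1\}$ and independent of $(X_n)_{n\notin Q\cup\{0\}}$. Since $P=\mathbb N\setminus Q$ and $0\notin P$, $X_0$ is independent of $(X_p)_{p\in P}$; being nonconstant, it is not $\sigma(X_p:p\in P)$-measurable. So $P$ is not totally predictive. The reversed process $X'_n=X_{-n}$ is stationary with zero entropy, and $X'_0$ is independent of $(X'_{-p})_{p\in P}=(X_p)_{p\in P}$, so $P$ is not predictive. This proves (B). $\square$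

With (A), the question of Section 1 is answered: yes.

## 9. How few times must be removed, and a combinatorial property of $P$

**Proof of (C), sparse removal.** We count $\mathbb N\setminus P=Q\cap\mathbb N$. An element of $Q$ with last index $j\ge k+1$ satisfies $|n|\ge p_{k+1}-B_k$: for $j=k+1$ this is (F2), and for $j>k+1$ (F2) gives $|n|>3B_{j-1}\ge3q_{k+1}>p_{k+1}$. So if $N<p_{k+1}-B_k$, then $Q\cap[1,N]\subset Q_k\setminus\{0\}$ and
$$|Q\cap[1,N]|\le4^k-1 .$$
Since $p_{k+1}\ge L_{k+1}>4B_k$, we have $p_{k+1}-B_k\ge p_{k+1}/2$. In the construction $p_{k+1}$ can be taken as large as we like. As $\psi$ is nondecreasing and unbounded, take it so large that $\psi(N)\ge4^{k+1}$ for all $N\ge p_{k+1}/2$, for each $k\ge0$. For $N<p_1$ we get $|Q\cap[1,N]|=0$ (the case $k=0$). The intervals $[p_k-B_{k-1},\,p_{k+1}-B_k)$ with $k\ge1$ cover all $N\ge p_1$, since $p_1-B_0=p_1$ and $p_{k+1}-B_k>3B_k\to\infty$. For $N$ in such an interval, $N\ge p_k/2$ and $|Q\cap[1,N]|\le4^k\le\psi(N)$.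

**Proof of (C), optimality.** Let $\mathbb N\setminus P$ be finite, $X$ finite-valued of zero entropy, and $n\in\mathbb Z$. Choose $r\in\mathbb N$ so large that $n+rj\in P$ for all $j\ge1$. The process $Z_j=X_{n+rj}$ has entropy at most that of the $r$-th power of the shift, $r\cdot0=0$, and so does its time reversal. Applying to the reversal the fact that the past determines the present, $X_n=Z_0$ is measurable with respect to $\sigma(Z_j:j\ge1)\subset\sigma(X_p:p\in P)$. So $P$ is totally predictive. Thus the set removed from $\mathbb N$ must be infinite, but it can be as sparse as desired. $\square$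

**Proof of (E).** The purpose is to turn the Riesz product, which defeated the binary tower, to our advantage. Let $s_i\in\mathbb N$ for $i\in\mathbb N$. Summing over disjoint blocks of indices, each long enough, we get $t_j=\sum_{i\in F_j}s_i$ with the $F_j$ finite and disjoint and $t_{j+1}\ge3t_j$. By Lemma 1 the Riesz product $\prod_j(1+\cos2\pi t_jx)$ is a nonzero singular measure with spectrum contained in $\{\sum_j\varepsilon_jt_j:\varepsilon_j\in\{0,\pm1\}\}$, hence in $\{\sum_{i\in F}\varepsilon_is_i:F\text{ finite},\ \varepsilon_i=\pm1\}$. If $P$ missed the positive elements of the latter set, the spectrum would lie in $\mathbb Z\setminus P$, because $P\subset\mathbb N$ contains no element $\le0$. This contradicts (A). So $P$ meets every such set, although by (B) it is not predictive: neither "SIP*" nor "complement is Riesz" implies predictive. $\square$
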